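# Functions fixed by an overconvergent substitution of the Robba ring

## Series on annuli and their norms

Let $p$ be a prime and let $K$ be a finite extension of $\mathbf{Q}_p$ or, more generally, a finite totally ramified extension of $W(k)[1/p]$ with $k$ a perfect field of characteristic $p$. Write $\mathcal{O}_K$, $\mathfrak{m}_K$, $k$, $\pi$ for the ring of integers, its maximal ideal, the residue field and a uniformizer, and fix a $p$-adic norm $|\cdot|$ on $K$. We use that $K$ is complete, discretely valued and of characteristic $0$. The norm extends uniquely to an algebraic closure $\overline{K}$. All series are Laurent series $f=\sum_{n\in\mathbf{Z}}a_nX^n$ with $a_n\in K$.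

**Definition (norm at a radius).** If $|a_n|\rho^n\to0$ as $n\to\pm\infty$, we say that $f$ converges on $|z|=\rho$, and we put $|f|_\rho=\sup_n|a_n|\rho^n$.

For example, if $c\in K^\times$, then $|1-c^{-1}X^2|_\rho=\max(1,\rho^2/|c|)$. This equals $1$ up to $\rho=|c|^{1/2}$, the absolute value of the two roots, and grows like $\rho^2$ afterwards.

This norm is multiplicative. Let $f,g$ be nonzero, and let $i$ and $j$ be the smallest indices with $|f_i|\rho^i=|f|_\rho$ and $|g_j|\rho^j=|g|_\rho$. The coefficient of $X^{i+j}$ in $fg$ is $f_ig_j$ plus terms $f_ag_b$ with $a<i$ or $b<j$. Each of these is, after weighting by $\rho^{a+b}$, strictly smaller than $|f|_\rho|g|_\rho$, and they tend to $0$. Hence $|fg|_\rho\ge|f|_\rho|g|_\rho$, and the other inequality is clear.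

**Definition (the rings $\mathcal{O}_I$).** For an interval $I\subset(0,1)$, $\mathcal{O}_I$ is the ring of Laurent series over $K$ that converge on $|z|=\rho$ for all $\rho\in I$. It is a domain, since $|\cdot|_\rho$ is multiplicative. If $I=[\rho,\sigma]$, it is a Banach algebra for $\max(|\cdot|_\rho,|\cdot|_\sigma)$, and this norm bounds $|\cdot|_\tau$ for $\rho\le\tau\le\sigma$, because $|a_n|\tau^n\le\max(|a_n|\rho^n,|a_n|\sigma^n)$.

For example, $\sum_{n\ge1}p^nX^{-n}$ lies in $\mathcal{O}_I$ exactly when $I\subset(|p|,1)$.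

**Definition (Fontaine's field and its overconvergent part).** $\mathcal{E}$ is the set of series with $(a_n)$ bounded and $a_n\to0$ as $n\to-\infty$. It is the $p$-adically completed localization of $\mathcal{E}^+=\mathcal{O}_K[[X]][1/\pi]$. The subset $\mathcal{E}^\dagger\subset\mathcal{E}$ consists of the overconvergent elements, those which converge on some annulus $\{r<|z|<1\}$ with $r<1$. Its ring of integers $\mathcal{O}_{\mathcal{E}^\dagger}$ consists of the elements of $\mathcal{E}^\dagger$ with all coefficients in $\mathcal{O}_K$.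

For example, $\sum_{n\ge1}p^nX^{-n}$ is in $\mathcal{O}_{\mathcal{E}^\dagger}$. The series $\sum_{n\ge1}p^nX^{-n^2}$ is in $\mathcal{E}$ but not in $\mathcal{E}^\dagger$: for every $\rho<1$ the numbers $|p|^n\rho^{-n^2}$ tend to $+\infty$.

**Definition (the Robba ring).** $\mathcal{R}^+$ is the ring of power series that converge on the open unit disk. The Robba ring $\mathcal{R}$ is the union of the $\mathcal{O}_{[\rho,1)}$ over $\rho<1$: the Laurent series that converge on some annulus $\{\rho\le|z|<1\}$. It is an integral domain, with fraction field $\operatorname{Frac}\mathcal{R}$.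

For example, $\log(1+X)=\sum_{n\ge1}(-1)^{n-1}X^n/n$ is in $\mathcal{R}^+$, with unbounded coefficients, so it is not in $\mathcal{E}$. It vanishes at all $\zeta-1$ with $\zeta$ a root of unity of $p$-power order, and these points come arbitrarily close to $|z|=1$. A unit of $\mathcal{R}$ has no zeros on some annulus $\{\rho\le |z|<1\}$, so $1/\log(1+X)$ is in $\operatorname{Frac}\mathcal{R}$ but not in $\mathcal{R}$.

**Definition (growth profile).** Let $0<\alpha<1$ and let $f=g/h$ with $g,h\in\mathcal{O}_{[\alpha,1)}$ nonzero. For $t\in[\log\alpha,0)$ put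
$$V_f(t)=\log|g|_{e^t}-\log|h|_{e^t}.$$
By multiplicativity this depends only on $f$. We have $\log|g|_{e^t}=\max_n(\log|g_n|+nt)$, and on a compact interval of $t$'s only finitely many $n$ matter. So $V_f$ is continuous and piecewise linear with integer slopes. Writing $f_1,f_2$ with a common denominator gives $V_{f_1+f_2}\le\max(V_{f_1},V_{f_2})$.

**Fact (slopes count zeros).** At each $t$ in the interior of the interval, the right slope of $V_f$ minus its left slope is the number of zeros minus the number of poles of $f$ on $|z|=e^t$ (in $\overline{K}$, with multiplicity, after cancellation). These numbers are finite on closed annuli. In particular a series with infinitely many zeros in a closed annulus on which it converges is $0$. This is the standard theory of Newton polygons (M. Lazard, *Les zéros d'une fonction analytique d'une variable sur un corps valué complet*, Publ. Math. IHÉS 14, 1962).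

For example, let $0<|c|<1$ and
$$f_0=\frac{X(1-c^{-1}X^3)}{1-c^{-1}X^2}.$$
The slope of $V_{f_0}$ is $1$ for $e^t<|c|^{1/2}$. It drops by $2$, to $-1$, at the two poles of absolute value $|c|^{1/2}$, and rises by $3$, to $2$, at the three zeros of absolute value $|c|^{1/3}$. This function will come back.

**Definition (function field of one variable).** A function field of one variable over $K$ is a finite extension of $K(f)$ with $f$ transcendental over $K$. The field $K(f)$ is the simplest example.

## Substituting an overconvergent series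

**Definition (overconvergent substitution).** Let $s\in\mathcal{O}_{\mathcal{E}^\dagger}$ be such that its reduction $\overline{s}\in k((X))$ modulo $\mathfrak{m}_K$ is nonzero and belongs to $X^2\cdot k[[X]]$. The map $\phi:f(X)\mapsto f(s(X))$ on $\mathcal{R}$ is called an overconvergent substitution. We write $d=\operatorname{val}_X\overline{s}\ge2$. If moreover $s\in X\cdot\mathcal{O}_K[[X]]$, then $\phi$ is said to be of finite height.

For example, $s=X^d$ is of finite height. With $0<|c|<1$, $s=X^2+cX^{-1}$ is overconvergent but not of finite height. Here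
$$\phi(X^{-1})=X^{-2}(1+cX^{-3})^{-1}=\sum_{k\ge0}(-c)^kX^{-2-3k},$$
which converges only for $|z|>|c|^{1/3}$. The annulus of convergence shrinks, which is why the Robba ring, and not a ring on a fixed annulus, is the natural home.

That $\phi$ makes sense and is injective comes from the following lemma: near the boundary, $s$ looks like $a_dX^d$.

**Lemma 1.** There is $\rho_0\in(0,1)$ such that $s=a_dX^d(1+x)$, where $a_d$ is the coefficient of $X^d$ in $s$, $|a_d|=1$, $x$ converges on $\rho_0\le|z|<1$, and $|x|_\rho<1$ for all $\rho\in[\rho_0,1)$.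

*Proof.* Let $s=\sum a_nX^n$ converge on $\rho_1\le|z|<1$ with $\rho_1>0$. Then $|a_n|\le1$ for all $n$, $|a_d|=1$, and $|a_n|\le|\pi|$ for $n<d$. Put $x=a_d^{-1}\sum_{n\ne d}a_nX^{n-d}$. For $n>d$, $|a_n|\rho^{n-d}\le\rho<1$. For $n<d$, put $m_1=\max(1,\sup_{n<d}|a_n|\rho_1^{n-d})$, which is finite. If $\rho=\rho_1^\alpha$ with $0<\alpha\le1$, then
$$|a_n|\rho^{n-d}=|a_n|^{1-\alpha}\big(|a_n|\rho_1^{n-d}\big)^\alpha\le|\pi|^{1-\alpha}m_1^\alpha$$
when $\alpha<1$. The right side tends to $|\pi|<1$ as $\alpha\to0$, so it is $<1$ for all $\alpha$ in some $(0,\alpha_0]$ with $\alpha_0<1$. Take $\rho_0=\rho_1^{\alpha_0}$. For $\rho\in[\rho_0,1)$ we get $|x|_\rho\le\max(\rho,|\pi|^{1-\alpha}m_1^\alpha)<1$. $\square$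

Fix any $\rho_0$ as in Lemma 1, and let $\rho_0\le\rho\le\sigma<1$. By the geometric series, $1+x$ is a unit of $\mathcal{O}_{[\rho,\sigma]}$, so $s^n$ makes sense for all $n\in\mathbf{Z}$. Moreover $|s^n|_\tau=\tau^{dn}$ and $|(1+x)^n-1|_\tau\le|x|_\tau$ for $\tau\in[\rho,\sigma]$. Hence, for $y\in\mathcal{O}_{[\rho^d,\sigma^d]}$, the series $y(s)=\sum_ny_ns^n$ converges in $\mathcal{O}_{[\rho,\sigma]}$, and $y\mapsto y(s)$ is a ring homomorphism, being continuous and multiplicative on the dense subring of Laurent polynomials. For $\tau\in[\rho,\sigma]$,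
$$|y(s)-y(a_dX^d)|_\tau\le\sup_n|y_n|\tau^{dn}\,|(1+x)^n-1|_\tau\le|x|_\tau\,|y|_{\tau^d},\qquad|y(a_dX^d)|_\tau=|y|_{\tau^d}.\tag{1}$$
Since $|x|_\tau<1$, it follows that
$$|y(s)|_\tau=|y|_{\tau^d}\qquad(\rho_0\le\tau<1).\tag{2}$$
Letting $\sigma\to1$, $\phi$ maps $\mathcal{O}_{[\rho^d,1)}$ to $\mathcal{O}_{[\rho,1)}$ for each $\rho\in[\rho_0,1)$. So it is an endomorphism of $\mathcal{R}$, injective by (2), and it extends to $\operatorname{Frac}\mathcal{R}$.

## The fixed field and the two theorems

Let $F=(\operatorname{Frac}\mathcal{R})^{\phi=1}$ be the set of elements fixed by $\phi$. It is a field containing $K$. The known result is the following: *if $\phi$ is of finite height, then $F=K$.* The problem, which comes from Laurent Berger, "Substitution maps in the Robba ring", arXiv:2012.01904 (2020), asks to prove or disprove the same for all overconvergent substitutions: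

*If $\phi$ is overconvergent, is $(\operatorname{Frac}\mathcal{R})^{\phi=1}=K$?*

In plain words: can a nonconstant quotient of functions near the boundary of the unit disk satisfy $f(s(X))=f(X)$? The answer is that it can, so the assertion is false. It fails over every $K$ as above, for every $d\ge2$ (including Frobenius lifts, $\overline{s}=X^q$), and for every prescribed reduction $\overline{s}$.

**Theorem A.** Let $d\ge2$, $w\in\mathcal{O}_K[[X]]^\times$ and $\varepsilon>0$. There is $s\in\mathcal{O}_{\mathcal{E}^\dagger}$, all of whose coefficients differ from those of $X^dw(X)$ by elements of norm $\le\varepsilon$, with $\overline{s}=X^d\,\overline{w}$, such that for $\phi:f\mapsto f(s(X))$ there is a nonconstant $f\in\operatorname{Frac}\mathcal{R}^+\subset\operatorname{Frac}\mathcal{R}$ with $\phi(f)=f$. Hence $(\operatorname{Frac}\mathcal{R})^{\phi=1}\ne K$.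

Every element of $X^2k[[X]]\setminus\{0\}$ can be written $X^d\,\overline{w}$ with $d\ge2$ and $w$ a unit. So every such element is the reduction of some $s$ violating the statement, and such $s$ exist $p$-adically arbitrarily close to each finite height substitution $X^dw(X)$.

The second theorem bounds how large $F$ can be; it is not needed for the disproof.

**Theorem B.** Let $\phi$ be any overconvergent substitution, $d=\operatorname{val}_X\overline{s}\ge2$, $F=(\operatorname{Frac}\mathcal{R})^{\phi=1}$. There is $\rho_0\in(0,1)$ such that $s=a_dX^d(1+x)$ with $a_d$ the coefficient of $X^d$ in $s$, $|a_d|=1$, $x$ convergent on $\rho_0\le|z|<1$, and $|x|_\rho<1$ for all $\rho\in[\rho_0,1)$. For any such $\rho_0$: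

1. Every $f\in F$ is a quotient of two Laurent series converging on $\rho_0^d\le|z|<1$. For $f\ne0$ let $Z(f),P(f)$ be its numbers of zeros and poles (in $\overline{K}$, with multiplicity) in $\rho_0^d<|z|\le\rho_0$.
2. If $f\in F\setminus K$, then $P(f)\ge2$ and $Z(f)\le dP(f)-(d-1)$. Both bounds are attained, for every $K$ and $d$, by the examples of Theorem A.
3. Either $F=K$, or $F$ is a function field of one variable over $K$ in which $K$ is algebraically closed, and $[F:K(f)]\le d\,P(f)$ for all $f\in F\setminus K$.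

The existence of $\rho_0$ is Lemma 1.

## Monomials and finite height by hand

Take $s=X^d$ and $f=\sum a_nX^n\in\mathcal{R}$. Then $f(X^d)=f$ means that $a_n=0$ when $d\nmid n$, and $a_{dn}=a_n$ for all $n$. If $n\ne0$, write $n=d^kn'$ with $d\nmid n'$; then $a_n=a_{n'}=0$. So $\mathcal{R}^{\phi=1}=K$.

Next, let $\phi$ be of finite height and let $f\in\operatorname{Frac}\mathcal{R}^+$ be fixed. Since $s(0)=0$, the substitution can be computed formally in $K((X))$. Write $s=s_mX^m+\cdots$ with $s_m\ne0$. If $m=1$, then $s_1\in\mathfrak{m}_K$ because $\overline{s}\in X^2k[[X]]$. If $f=a_nX^n+\cdots$ with $a_n\ne0$, comparing leading terms in $f(s)=f$ gives $mn=n$ and $a_ns_m^n=a_n$. If $m\ge2$, then $n=0$. If $m=1$, then $s_1^n=1$ with $0<|s_1|<1$, so again $n=0$. Thus every nonzero fixed element of $\operatorname{Frac}\mathcal{R}^+$ has order exactly $0$ at the origin. But $f-a_0$ is fixed and, if it is nonzero, has positive order. So $f=a_0\in K$.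

This argument uses the behavior of $f$ at the center of the disk, where an $s$ with negative powers of $X$ is not defined. So a counterexample with $f\in\operatorname{Frac}\mathcal{R}^+$ needs $s\notin X\cdot\mathcal{O}_K[[X]]$. We look for $s$ defined on an annulus $R\le|z|<1$ and $f$ defined on the whole disk.

## Growth profiles, and why no rational function will do

Let $t_0=\log\rho_0$ and let $f=g/h$ with $g,h\in\mathcal{O}_{[\rho_0^d,1)}$ nonzero. If $\phi(f)=f$, then $f=g(s)/h(s)$ on $[\rho_0,1)$, and (2) gives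
$$V_f(dt)=V_f(t)\qquad(t_0\le t<0).\tag{3}$$
The profile on $[dt_0,t_0]$ is reproduced, compressed by the factor $d$, on $[t_0,t_0/d]$, then on $[t_0/d,t_0/d^2]$, and so on. In particular the right slope at $t_0$ is $d$ times the right slope at $dt_0$.

Write $R=\rho_0$ and $r=R^d$. Let us try to draw a profile for an $f$ that looks like $X$ on the small disk, so that its slope is $1$ at $\log r$. The profile must return to its initial value at $\log R$. With no pole in $r<|z|\le R$, all slopes are $\ge1$: impossible. With a single pole, all slopes are $\ge0$ and the first one is $1$: impossible. With two poles we can go down, with slope $-1$. At $\log R$ the slope must be $d$, so $d+1$ zeros are needed. This suggests, for $w_0\in\mathcal{O}_K^\times$ and $0<|c|<1$,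
$$f_0=\frac{X(1-w_0c^{-1}X^{d+1})}{1-c^{-1}X^2},\qquad r<|c|^{1/2}<|c|^{1/(d+1)}<R.$$
The dominant terms do match. On $|z|=r$, $f_0$ is close to $X$. On $|z|=R$, it is close to $(-w_0c^{-1}X^{d+2})/(-c^{-1}X^2)=w_0X^d$. So if $s$ is close to $w_0X^d$, then on $|z|=R$ both $f_0(s)$ and $f_0$ are close to $w_0X^d$.

The first thing to try is to keep this rational $f_0$ and solve $f_0(s)=f_0$ for $s$. **This cannot work.** Suppose $s\in\mathcal{O}_{\mathcal{E}^\dagger}$ with $\operatorname{val}_X\overline{s}=d$ is a solution, and take $\tau\in[\rho_0,1)$ (with $\rho_0$ from Lemma 1 for this $s$) so close to $1$ that $\tau^{d(d+1)}>|c|$. At every radius $\tau'$ with $\tau'^{\,d+1}>|c|$ we have $\tau'^{\,2}>|c|$ too, and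
$$|f_0|_{\tau'}=\tau'\cdot\frac{\tau'^{\,d+1}/|c|}{\tau'^{\,2}/|c|}=\tau'^{\,d}.$$
Apply this to $\tau'=\tau$ and to $\tau'=\tau^d$. By (2), $|f_0(s)|_\tau=|f_0|_{\tau^d}=\tau^{d^2}$, while $|f_0|_\tau=\tau^d$. As $d\ge2$, these are different. The equation $f_0(s)=f_0$ looks fine near the circle $|z|=R$, and its solution cannot continue to the boundary: the slope $d$ would have to become $d^2$, and a rational function has run out of zeros.

What gets past this point is to treat the two sides of the circle $|z|=R$ differently, with two unknowns.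

* We correct $s$ only by a factor $v$ in *nonpositive* powers of $X$: $s=X^dwv$. Such a $v$, once it converges on $|z|=R$, converges for all $|z|\ge R$, so $s$ reaches the boundary.
* We correct $f_0$ by a factor $u$ in *nonnegative* powers of $X$. Such a $u$ converges on the whole disk $|z|\le R$.

On the circle, the equation $f(s)=f$ for $f=f_0u$ then takes the form $vu^{-1}=$ (something close to $1$ that depends weakly on $v$ and $u$). A Laurent series close to $1$ on a circle splits uniquely in this way, so a fixed point argument finds $v$ and $u$. After that, $f$ is known for $|z|\le R$, $s$ is known for $R\le|z|<1$ and maps $R\le|z|\le R^{1/d}$ into $|z|\le R$, and $f(s)=f$ on $|z|=R$. The equation itself then extends $f$ to $|z|\le R^{1/d}$, then to $|z|\le R^{1/d^2}$, and so on. The last task is to see that the result is a quotient of two power series on the open disk.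

## Splitting a series on one circle

From here until the end of the proof of Theorem A, $d$, $w$ and $\varepsilon$ are as in that theorem.

**Step 1: parameters.** This step chooses $c$, $R$ and $r$ so that all the errors above are bounded by one number $\lambda<1$. Write $w=w_0e$ with $w_0\in\mathcal{O}_K^\times$ and $e\in1+X\mathcal{O}_K[[X]]$. For $c\in K$ with $0<|c|<1$ put
$$R=|c|^{2/(3d+1)}<1,\qquad r=R^d,\qquad\lambda=\max\big(R,\ |c|R^{-(d+1)},\ r^2/|c|\big).$$
The exponent is chosen to balance the last two quantities: both are equal to $|c|^{(d-1)/(3d+1)}$, since $1-\frac{2(d+1)}{3d+1}=\frac{d-1}{3d+1}=\frac{4d}{3d+1}-1$. So $\lambda=\max(|c|^{2/(3d+1)},|c|^{(d-1)/(3d+1)})<1$. We choose $|c|$ so small that $\lambda\le\varepsilon$. Since $R<1$, $r<1$ and $d\ge2$, we also have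
$$\frac rR=R^{d-1}\le R\le\lambda,\qquad|c|R^{-2}\le|c|R^{-(d+1)}\le\lambda,\qquad\frac{r^{d+1}}{|c|}\le\frac{r^2}{|c|}\le\lambda.$$
For instance, if $d=2$ then $R=|c|^{2/7}$, $r=|c|^{4/7}$ and $\lambda=|c|^{1/7}$.

**Step 2: the splitting lemma.** This step shows that a series close to $1$ on $|z|=R$ is a product of an outer and an inner factor, which depend on it in a Lipschitz way. Let
$$B=\Big\{\sum_{n\in\mathbf{Z}}a_nX^n:\ |a_n|R^n\to0\text{ as }n\to\pm\infty\Big\},$$
a Banach algebra for $|\cdot|=|\cdot|_R$. Then $B=B^-\oplus B^+$, where $B^-$ consists of the series with terms $n\le0$ only, and $B^+$ of those with terms $n\ge1$ only. Both are closed and stable under products. Writing $x=x^-+x^+$ accordingly, $|x|=\max(|x^-|,|x^+|)$. For $\mu<1$ let $B_\mu=\{|x|\le\mu\}$ and $B_\mu^\pm=B^\pm\cap B_\mu$. By the geometric series, $1+B_\mu$ and $1+B_\mu^\pm$ are multiplicative groups. Their elements $y$ satisfy $|y|=|y^{-1}|=1$, so $|yz|=|z|$ for all $z\in B$. From $ab-a'b'=a(b-b')+b'(a-a')$ and $a^{-1}-a'^{-1}=(a'-a)/(aa')$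 we get, for $a,b,a',b'\in1+B_\mu$,
$$|ab-a'b'|\le\max(|a-a'|,|b-b'|),\qquad|a^{-1}-a'^{-1}|=|a-a'|.\tag{4}$$

**Lemma 2.** Every $g\in1+B_\lambda$ can be written uniquely as $g=vu^{-1}$ with $v\in1+B_\lambda^-$ and $u\in1+B_\lambda^+$. If $g'=v'u'^{-1}$ likewise, then $|v-v'|\le|g-g'|$ and $|u-u'|\le|g-g'|$.

To see the mechanism, take $g=1+aX^{-1}+bX$ with $|a|R^{-1}$ and $|b|R$ at most $\lambda$. Dividing by $(1+aX^{-1})(1+bX)=g+ab$ leaves $1-ab/(g+ab)$, and $|ab|\le\lambda^2$: the error has been squared. We repeat this.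

*Proof.* *Existence.* We show, for any $\mu\le\lambda$, that $g\in1+B_\mu$ has such a factorization with factors in $1+B_\mu^\pm$. Put $g_0=g$, and for $k\ge0$ put $x_k=g_k-1$ and
$$g_{k+1}=\frac{g_k}{(1+x_k^-)(1+x_k^+)}.$$
Since $(1+x_k^-)(1+x_k^+)=1+x_k+x_k^-x_k^+$, we have $x_{k+1}=-x_k^-x_k^+/\big((1+x_k^-)(1+x_k^+)\big)$, so $|x_{k+1}|\le|x_k|^2$. Hence $x_k\to0$, $g_k\to1$, and
$$g=\prod_{k\ge0}(1+x_k^-)\cdot\prod_{k\ge0}(1+x_k^+),$$
where the products converge in the closed groups $1+B_\mu^-$ and $1+B_\mu^+$. Let $v$ be the first and $u^{-1}$ the second.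

*Uniqueness.* If $vu^{-1}=v'u'^{-1}$, then $v/v'=u/u'$ lies in $B^-\cap(1+B^+)=\{1\}$.

*Lipschitz bound.* Let $\mu=|g/g'-1|=|g-g'|\le\lambda$. By existence, $g/g'$ factors with factors in $1+B_\mu^\pm$. By uniqueness these factors are $v/v'$ and $(u/u')^{-1}$. So $|v-v'|=|v/v'-1|\le\mu$ and $|u-u'|=|u/u'-1|\le\mu$. $\square$

## Solving the equation on the circle $|z|=R$

**Step 3: the fixed point.** This step produces $v$ and $u$ such that $f_0u$ is invariant under $s=X^dwv$ on the circle. Let $\mathcal{M}=(1+B_\lambda^-)\times(1+B_\lambda^+)$, a nonempty complete metric space for the max distance. For $(v,u)\in\mathcal{M}$ put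
$$s=w_0X^d\,e\,v\in B.$$
Since $|e-1|\le R<1$, we have $|s|=r<R$. For a power series $y=\sum_{n\ge0}y_nX^n$ with $|y_n|R^n\to0$, the series $y(s)=\sum y_ns^n$ converges in $B$, and $y\mapsto y(s)$ is a ring homomorphism. If $y_0=0$, then $|y_n|r^n=(r/R)^n|y_n|R^n$ shows that $|y(s)|\le(r/R)|y|$. Define
$$g(v,u)=e^{-1}\cdot\frac{1-w_0^{-1}cX^{-d-1}}{1-cX^{-2}}\cdot\frac{1-c^{-1}s^2}{1-w_0c^{-1}s^{d+1}}\cdot u(s)^{-1}.$$
By Step 1, every factor lies in $1+B_\lambda$: we use $|e-1|\le R\le\lambda$, $|c|R^{-d-1}\le\lambda$, $|c|R^{-2}\le\lambda$, $r^2/|c|\le\lambda$, $r^{d+1}/|c|\le\lambda$, and $|u(s)-1|\le(r/R)|u-1|\le\lambda$. So $g(v,u)\in1+B_\lambda$.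

Let $(v,u),(v',u')\in\mathcal{M}$ be at distance $\delta$, with corresponding $s,s'$. Then $|s-s'|=r|v-v'|\le r\delta$. Since $s^n-s'^n=(s-s')\sum_{i=0}^{n-1}s^is'^{\,n-1-i}$, we get $|s^n-s'^n|\le r^n\delta$ for $n\ge1$. So $c^{-1}s^2$ and $w_0c^{-1}s^{d+1}$ change by at most $(r^2/|c|)\delta\le\lambda\delta$. Moreover $u-u'$ has no constant term, and $|u'_n|\le R^{-n}$, so
$$|u(s)-u'(s')|\le\max\Big(|(u-u')(s)|,\ \sup_{n\ge1}|u'_n|r^n\delta\Big)\le(r/R)\delta\le\lambda\delta.$$
By (4), $|g(v,u)-g(v',u')|\le\lambda\delta$. By Lemma 2, the map that sends $(v,u)$ to the pair of factors of $g(v,u)$ is a contraction of $\mathcal{M}$ with ratio $\lambda<1$. So it has a fixed point: there is $(v,u)\in\mathcal{M}$ with $vu^{-1}=g(v,u)$. We fix this $(v,u)$ and $s=w_0X^dev=X^dwv$ from now on.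

It remains to read this as an invariance. Put
$$D_0=1-c^{-1}X^2,\qquad N_0=X(1-w_0c^{-1}X^{d+1})u,$$
so that $N_0/D_0=f_0u$. Clearing denominators in $vu^{-1}=g(v,u)$ and multiplying by $w_0X^d$ gives
$$s\,(1-w_0c^{-1}s^{d+1})\,u(s)\,(1-cX^{-2})=(w_0X^d-cX^{-1})\,u\,(1-c^{-1}s^2).$$
Now $1-cX^{-2}=-cX^{-2}D_0$ and $w_0X^d-cX^{-1}=-cX^{-2}\cdot X(1-w_0c^{-1}X^{d+1})$. Dividing by $-cX^{-2}$,
$$N_0(s)\,D_0=N_0\,D_0(s)\quad\text{in }B.\tag{5}$$

As an example, take $d=2$ and $w=1$, and compute modulo elements of $B$ of norm $\le\lambda^2=|c|^{2/7}$. We have $|cX^{-2}|=|c|^{3/7}$, $|c^{-1}s^3|=|c|^{5/7}$ and $|u(s)-1|\le(r/R)\lambda=|c|^{3/7}$, all negligible, while $c^{-1}s^2\equiv c^{-1}X^4$ since $|c^{-1}X^4(v^2-1)|\le\lambda^2$. So $g(v,u)\equiv1-cX^{-3}-c^{-1}X^4$. In the proof of Lemma 2 the factors with $k\ge1$ are within $\lambda^2$ of $1$, hence $v\equiv1-cX^{-3}$ and $u\equiv1+c^{-1}X^4$. Thus $s$ is $X^2-cX^{-1}$ up to an error of norm $\le r\lambda^2$ on $|z|=R$. The negative powers are visible.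

**Step 4: $s$ defines an overconvergent substitution.** This step checks that $s$, found on one circle, is of the required type. Write $v=\sum_{n\le0}v_nX^n$. As $v\in1+B_\lambda^-$, we have $|v_0-1|\le\lambda$ and $|v_n|\le\lambda R^{|n|}$ for $n<0$. Since only nonpositive powers occur, $v$ converges on $|z|=\rho$ and $|v-1|_\rho\le\lambda$ for all $\rho\ge R$. The same holds for $v^{-1}\in1+B_\lambda^-$, and for any element of $1+B_\lambda^-$. Hence $s=X^dwv$ converges on $R\le|z|<1$ and has coefficients in $\mathcal{O}_K$. They tend to $0$ at $-\infty$, since $|s|_R=r$ bounds the coefficient of $X^n$ by $rR^{-n}$. The difference $s-X^dw=X^dw(v-1)$ has coefficients of norm $\le\lambda\le\varepsilon$. As $\lambda<1$, $\overline{s}=X^d\,\overline{w}$. So $s\in\mathcal{O}_{\mathcal{E}^\dagger}$ defines an overconvergent substitution $\phi$. Also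
$$|s|_\tau=\tau^d\qquad(R\le\tau<1),$$
because $|w|_\tau=|v|_\tau=1$.

## From the disk $|z|\le R$ to the open unit disk

**Step 5: spaces for the extension.** This step sets up the rings in which (5) will be propagated. For $\rho\in(0,1)$ let $A_\rho$ be the ring of power series with $|a_n|\rho^n\to0$. For $\rho\in[R,1)$ let $C_\rho=\mathcal{O}_{[R,\rho]}$, with norm $\max(|\cdot|_R,|\cdot|_\rho)$, which bounds $|\cdot|_\tau$ for $R\le\tau\le\rho$. Put $C=\bigcap_{\rho<1}C_\rho=\mathcal{O}_{[R,1)}\subset\mathcal{R}$. Then $C_R=B$, all $C_\rho$ embed continuously in $B$, and inside $B$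
$$A_R\cap C_\rho=A_\rho,\qquad\bigcap_{\rho<1}A_\rho=\mathcal{R}^+,\qquad A_R\cap C=\mathcal{R}^+.$$
Let $\sigma\in[r,1)$ and $y\in A_\sigma$. For $R\le\tau\le\sigma^{1/d}$ we have $|y_ns^n|_\tau=|y_n|\tau^{dn}$ with $\tau^d\le\sigma$. Hence
$$y(s)=\sum_{n\ge0}y_ns^n\in C_{\sigma^{1/d}},\qquad|y(s)|_\tau\le|y|_{\tau^d}\quad(R\le\tau\le\sigma^{1/d}).\tag{6}$$
Here $|y|_{\tau^d}$ makes sense even when $\tau^d<R$, because $y$ is a power series. So $y\mapsto y(s)$ is a ring homomorphism $A_\sigma\to C_{\sigma^{1/d}}$. On $\mathcal{R}^+$ it takes values in $C$, it is the restriction of $\phi$, and it is continuous for the norms $(|\cdot|_\rho)_{\rho<1}$ on $\mathcal{R}^+$ and those of the $C_\rho$ on $C$.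

Let $R_j=R^{1/d^j}$ for $j\ge-1$. Thus $R_{-1}=r$, $R_0=R$, $R_j^d=R_{j-1}$, and $R_j\to1$.

**Step 6: the denominator.** This step builds a power series $D$ on the open disk that contains $D_0$ as a factor and satisfies $D=\Theta D(s)$ with $\Theta\in C$. Formally one wants the product of $D_0$, $D_0(s)$, $D_0(s(s))$, and so on. The factor $D_0(s)$ has negative powers of $X$; we remove them with Lemma 2. We also divide by a polynomial that is invertible in $\mathcal{R}^+$, so that the factors tend to $1$ on every disk.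

**Lemma 3.** There are $D_j\in\mathcal{R}^+$ ($j\ge0$, with $D_0=1-c^{-1}X^2$) and $\theta_j\in C$ such that $D_j$ has constant term $1$, $|D_j-1|_{R_{j-1}}\le\lambda$, $D_{j+1}=\theta_jD_j(s)$, and $|D_j-1|_\rho\to0$ as $j\to\infty$ for each $\rho<1$.

*Proof.* For $j=0$, $|D_0-1|_r=r^2/|c|\le\lambda$. Suppose $D_j$ is given. By (6), $D_j(s)\in C$, and for $\tau\in[R,R_j]$,
$$|D_j(s)-1|_\tau\le|D_j-1|_{\tau^d}\le|D_j-1|_{R_{j-1}}\le\lambda.$$
For $\tau=R$ this allows us to apply Lemma 2: in $B$, $D_j(s)=\nu\,\eta$ with $\nu\in1+B_\lambda^-$ and $\eta\in1+B_\lambda^+$. As in Step 4, $\nu^{-1}$ lies in $C$ and $|\nu^{-1}-1|_\tau\le\lambda$ for $R\le\tau<1$. So $\eta=\nu^{-1}D_j(s)$ lies in $A_R\cap C=\mathcal{R}^+$. At radius $R_j$ both $\nu^{-1}$ and $D_j(s)$ are within $\lambda$ of $1$, so $|\eta-1|_{R_j}\le\lambda$.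

Write $\eta=1+\sum_{n\ge1}\eta_nX^n$; then $|\eta_n|\le\lambda R_j^{-n}$. Let $n_{j+1}\ge1$ be the largest integer with $\lambda R_j^{-(n_{j+1}-1)}<1$. It exists because $\lambda<1$ and $R_j<1$, and $n_{j+1}\to\infty$ as $j\to\infty$ because $R_j\to1$. Let
$$h=1+\sum_{1\le n<n_{j+1}}\eta_nX^n\in1+X\mathfrak{m}_K[X].$$
Then $h^{-1}\in1+X\mathfrak{m}_K[[X]]\subset\mathcal{R}^+$. Moreover $|h-1|_{R_j}\le|\eta-1|_{R_j}\le\lambda$, so $|h|_{R_j}=1$ and $|h^{-1}-1|_{R_j}=|1-h|_{R_j}\le\lambda$. Put
$$D_{j+1}=\eta h^{-1}\in\mathcal{R}^+,\qquad\theta_j=\nu^{-1}h^{-1}\in C.$$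
Then $D_{j+1}$ has constant term $1$, $|D_{j+1}-1|_{R_j}\le\lambda$, and $D_{j+1}=\theta_jD_j(s)$.

Finally, let $\rho<1$ and let $j$ be such that $R_j\ge\sqrt\rho$. Since $h^{-1}$ has coefficients in $\mathcal{O}_K$, $|h^{-1}|_\rho\le1$, and
$$|D_{j+1}-1|_\rho=|(\eta-h)h^{-1}|_\rho\le\sup_{n\ge n_{j+1}}\lambda(\rho/R_j)^n\le\rho^{\,n_{j+1}/2}\longrightarrow0.\qquad\square$$

In an ultrametric Banach algebra, an infinite product whose factors tend to $1$ converges: beyond some index the factors have norm at most $1$, so the partial products are bounded, and consecutive ones differ by a quantity tending to $0$. Hence $D'=\prod_{j\ge1}D_j$ and $D=D_0D'=\prod_{j\ge0}D_j$ converge in $\mathcal{R}^+$, both with constant term $1$. Fix $\rho\in[R,1)$. By (6), $D_j(s)\to1$ in $C_\rho$, so for large $j$ it is a unit of $C_\rho$, with inverse tending to $1$. Since $D_{j+1}\to1$ in $C_\rho$ too, $\theta_j=D_{j+1}D_j(s)^{-1}\to1$ in $C_\rho$. As this holds for every $\rho$, $\theta=\prod_{j\ge0}\theta_j$ converges in $C$. By continuity of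 $y\mapsto y(s)$,
$$\theta\,D(s)=\prod_{j\ge0}\theta_jD_j(s)=\prod_{j\ge0}D_{j+1}=D'.$$
Put $\Theta=D_0\theta\in C$. Then
$$D=\Theta\,D(s).\tag{7}$$

**Step 7: the numerator.** This step shows that $N=N_0D'$, which a priori is only in $A_R$, lies in $\mathcal{R}^+$ and satisfies the same equation as $D$. By (5), in $B$,
$$\Theta N(s)=\theta D_0N_0(s)D'(s)=N_0\,\theta\,D_0(s)D'(s)=N_0\,\theta\,D(s)=N_0D'=N.\tag{8}$$
We use this equation to extend $N$. If $N\in A_{R_k}$, then $N(s)\in C_{R_{k+1}}$ by (6) with $\sigma=R_k$, so $N=\Theta N(s)$ lies in $C_{R_{k+1}}\cap A_R=A_{R_{k+1}}$. Starting from $N\in A_{R_0}$, induction gives $N\in\bigcap_kA_{R_k}=\mathcal{R}^+$. Equation (8) then holds in $C\subset\mathcal{R}$, since $C$ embeds in $B$.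

**Step 8: end of the proof of Theorem A.** This step assembles $f$ and checks that it is not constant. Put $f=N/D\in\operatorname{Frac}\mathcal{R}^+$. In $\mathcal{R}$ we have $N=\Theta\phi(N)$ and $D=\Theta\phi(D)$ with $D\ne0$. So $\Theta\ne0$, $\phi(D)\ne0$, and
$$\phi(f)=\frac{\phi(N)}{\phi(D)}=\frac ND=f.$$
Since $u$ and $D'$ have constant term $1$, $N=X+O(X^2)$, while $D=1+O(X)$. If $f=a\in K$, then $N=aD$; comparing constant terms gives $a=0$, so $N=0$, a contradiction. So $f\in(\operatorname{Frac}\mathcal{R})^{\phi=1}\setminus K$. With Step 4, this proves Theorem A. $\blacksquare$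

## Fixed functions live on a definite annulus

We turn to Theorem B. Let $\phi$ be any overconvergent substitution, with $d$ and $F$ as in the theorem, and fix any $\rho_0$ as in Lemma 1.

**Step 9: a basis over the image of $\phi$.** This step shows that functions on an annulus are free of rank $d$ over those pulled back by $s$. It perturbs the case $s=a_dX^d$, where one sorts exponents modulo $d$.

**Lemma 4.** For $\rho\in[\rho_0,1)$, every element of $\mathcal{O}_{[\rho,1)}$ is uniquely $\sum_{i=0}^{d-1}X^iy_i(s)$ with $y_i\in\mathcal{O}_{[\rho^d,1)}$.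

*Proof.* It suffices to prove the analogous statement for $\mathcal{O}_{[\rho,\sigma]}$ and $\mathcal{O}_{[\rho^d,\sigma^d]}$ for all $\sigma\in(\rho,1)$. Indeed, by uniqueness, the $y_i$ found for different $\sigma$ coincide, so they lie in $\mathcal{O}_{[\rho^d,1)}$. Consider the maps
$$\Psi(y)=\sum_iX^iy_i(s),\qquad\Psi_0(y)=\sum_iX^iy_i(a_dX^d)$$
from $\mathcal{O}_{[\rho^d,\sigma^d]}^d$ to $\mathcal{O}_{[\rho,\sigma]}$. Norm the source by $\max_{\tau\in\{\rho,\sigma\}}\max_i\tau^i|y_i|_{\tau^d}$ and the target by $\max(|\cdot|_\rho,|\cdot|_\sigma)$. Both are Banach spaces. The terms $X^iy_i(a_dX^d)$ involve disjoint sets of exponents, namely the classes modulo $d$, and $a_d$ is a unit of $\mathcal{O}_K$, so $\Psi_0$ is an isometric bijection. By (1), $\|\Psi-\Psi_0\|\le\max(|x|_\rho,|x|_\sigma)<1$. So $\Psi=\Psi_0\big(1+\Psi_0^{-1}(\Psi-\Psi_0)\big)$ is bijective, by the geometric series. $\square$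

**Step 10: proof of item 1.** This step pushes the domain of a fixed function inward, from $[\rho,1)$ to $[\rho^d,1)$, as long as $\rho\ge\rho_0$. Let $f\in F$. For $k\ge0$ large enough, $f=g/h$ with $g,h\in\mathcal{O}_{[\rho,1)}$ and $\rho=\rho_0^{1/d^k}$. We show that $f\in\operatorname{Frac}\mathcal{O}_{[\rho^d,1)}$. Iterating, with last use at $\rho=\rho_0$, gives $f\in\operatorname{Frac}\mathcal{O}_{[\rho_0^d,1)}$, which is item 1.

By Lemma 4, $\mathcal{O}_{[\rho,1)}$ is free of rank $d$ over $\mathcal{O}_{[\rho^d,1)}$, via $y\mapsto y(s)$. Let $\operatorname{Nm}(h)\in\mathcal{O}_{[\rho^d,1)}$ be the determinant of multiplication by $h$. It is nonzero, because multiplication by $h$ is injective and the base is a domain. By Cayley–Hamilton, $h$ is a root of its characteristic polynomial, whose constant term is $\pm\operatorname{Nm}(h)(s)$. So $\operatorname{Nm}(h)(s)=hh^*$ with $h^*\in\mathcal{O}_{[\rho,1)}$. Write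
$$gh^*=\sum_{i=0}^{d-1}X^iy_i(s),\qquad y_i\in\mathcal{O}_{[\rho^d,1)}.$$
On $[\rho^{1/d},1)$ we have $f=\phi(f)=g(s)/h(s)$. Also $gh^*=f\,hh^*=f\operatorname{Nm}(h)(s)$. Therefore
$$\sum_iX^i(hy_i)(s)=h(s)\,gh^*=h(s)\,f\,\operatorname{Nm}(h)(s)=\big(g\operatorname{Nm}(h)\big)(s).$$
Here $hy_i$ and $g\operatorname{Nm}(h)$ are in $\mathcal{O}_{[\rho,1)}$, so the uniqueness in Lemma 4 for the radius $\rho^{1/d}$ applies: $hy_i=0$, hence $y_i=0$, for $i\ge1$. Thus $gh^*=y_0(s)$ and $f=\phi(f')$ with $f'=y_0/\operatorname{Nm}(h)\in\operatorname{Frac}\mathcal{O}_{[\rho^d,1)}$. Since also $f=\phi(f)$ and $\phi$ is injective, $f=f'$. $\square$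

## Counting zeros and poles in one period

**Step 11: slopes over a period.** This step translates (3) into relations between slopes and numbers of zeros and poles. By item 1, $V_f$ is defined on $[dt_0,0)$ for every nonzero $f\in F$, and (3) holds. Let $\kappa$ be the right slope of $V_f$ at $dt_0$. By (3) the right slope at $t_0$ is $d\kappa$. Summing the changes of slope over $t\in(dt_0,t_0]$, which correspond exactly to the zeros and poles in $\rho_0^d<|z|\le\rho_0$, we get
$$V_f(t_0)=V_f(dt_0),\qquad Z(f)-P(f)=(d-1)\kappa,\qquad\text{all right slopes on }[dt_0,t_0]\text{ are}\ge\kappa-P(f).\tag{9}$$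

**Step 12: the bound on $Z(f)$.** This step bounds $\kappa$. Let $0\ne f\in F$ and $P=P(f)$. If $\kappa>0$ and $\kappa\ge P$, then by (9) $V_f$ is nondecreasing on $[dt_0,t_0]$ and initially strictly increasing. This contradicts $V_f(t_0)=V_f(dt_0)$. So $\kappa\le\max(P-1,0)$, and since $Z(f)=P+(d-1)\kappa$,
$$Z(f)\le dP-(d-1)\ \text{ if }P\ge1,\qquad Z(f)=0\ \text{ if }P=0.\tag{10}$$
In particular $Z(f)\le dP(f)$ always.

**Step 13: at most one pole forces a constant.** This step proves that if $f\in F$ is nonzero and $P(f)\le1$, then $f\in K$. With (10), it gives the inequalities of item 2.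

First, for every nonzero $f\in F$ with $P(f)\le1$, $V_f$ is constant on $[dt_0,t_0]$ and $\kappa=0$:

* If $P=0$, then $Z=0$ by (10), so $\kappa=0$ by (9), the slope never changes, and it is $0$ throughout.
* If $P=1$, then $\kappa\le0$ and $Z=1+(d-1)\kappa\ge0$. If $\kappa<0$, this forces $d=2$, $\kappa=-1$, $Z=0$; then there are no zeros, all slopes are $\le-1$, and $V_f(t_0)<V_f(dt_0)$, a contradiction. So $\kappa=0$ and $Z=1$. Let $e^{t_1}$ and $e^{t_2}$ be the absolute values of the zero and of the pole. The slope is $0$ except between $t_1$ and $t_2$, where it is $1$ if $t_1<t_2$ and $-1$ if $t_2<t_1$. So $V_f(t_0)-V_f(dt_0)=t_2-t_1$, which must vanish. Hence $t_1=t_2$ and $V_f$ is constant.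

Now let $f=g/h$ be such a function. For $t$ slightly larger than $dt_0$, $g$ and $h$ have unique dominant terms, and these have the same exponent $n$, since $\kappa=0$. Call them $g_nX^n$ and $h_nX^n$, and put $a=g_n/h_n\in K^\times$. Then $V_f=\log|a|$. In $g-ah$ the term of exponent $n$ cancels, and all other terms of $g$ and of $ah$ are strictly smaller than $|g|_{e^t}=|ah|_{e^t}$ at radius $e^t$. So if $f\ne a$, then $V_{f-a}(t)<\log|a|$ there. Now $f-a\in F$ and $P(f-a)=P(f)\le1$. If $f-a\ne0$, everything applies to it: $V_{f-a}$ is constant on $[dt_0,t_0]$, and we can subtract another constant.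

Iterating, either $f\in K$ after finitely many steps, or we get $a_1,a_2,\dots\in K^\times$ such that $V_{f-a_1-\cdots-a_k}=\log|a_{k+1}|$ on $[dt_0,t_0]$. These values are strictly decreasing in the discrete set $\log|K^\times|$, hence tend to $-\infty$. In the second case $\alpha=\sum_ia_i$ converges in $K$. If $f\ne\alpha$, then on $[dt_0,t_0]$, for all $k$,
$$V_{f-\alpha}\le\max\Big(\log|a_{k+1}|,\ \sup_{i>k}\log|a_i|\Big).$$
The right side tends to $-\infty$, while $V_{f-\alpha}$ is finite: absurd. So $f=\alpha\in K$. $\square$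

**Step 14: sharpness.** This step checks that the functions of Theorem A attain both bounds of item 2. There $s=w_0X^dev$. Write $e=1+\sum_{n\ge1}e_nX^n$. The coefficient of $X^d$ in $s$ is $a_d=w_0\beta$, where $\beta=v_0+\sum_{n\ge1}e_nv_{-n}$ is the constant coefficient of $ev$. By Step 4, $|\beta-1|\le\lambda$. So $s=a_dX^d(1+x)$ with $1+x=\beta^{-1}ev$, $|a_d|=1$, and $|x|_\rho\le\max(\rho,\lambda)<1$ for $\rho\in[R,1)$. Thus $\rho_0=R$ is allowed, and $\rho_0^d=r$.

On $|z|\le R$ we have $N=N_0D'$ and $D=D_0D'$, so $f$ has the zeros and poles of $N_0/D_0$. The series $u$ has no zeros there, as $|u-1|_R\le\lambda<1$. So the poles of $f$ in $|z|\le R$ are the two roots of $z^2=c$, and its zeros are $0$ and the $d+1$ roots of $z^{d+1}=c/w_0$. There is no cancellation, because $|c|^{1/2}\ne|c|^{1/(d+1)}$. Since $d>1$, the exponents satisfy $\frac{2d}{3d+1}>\frac12>\frac1{d+1}>\frac2{3d+1}$, that is,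
$$r<|c|^{1/2}<|c|^{1/(d+1)}<R.$$
Hence, in $r<|z|\le R$, $P(f)=2$ and $Z(f)=d+1=2d-(d-1)$. This completes item 2. $\square$

## The fixed field is a function field of one variable

**Step 15: $K$ is algebraically closed in $F$.** This step shows in particular that a nonconstant $f\in F$ is transcendental over $K$. Let $\alpha=g/h\in F$ be algebraic over $K$, with $g,h\in\mathcal{O}_{[\rho_0^d,1)}$. There are infinitely many points $z\in\overline{K}$ with $\rho_0^d<|z|\le\rho_0$ and $h(z)\ne0$. At each of them $g(z)/h(z)$ is a root of the minimal polynomial of $\alpha$. So some root $\beta\in\overline{K}$ is the value at infinitely many points, and $g-\beta h$, a series over $K(\beta)$, has infinitely many zeros in a closed annulus. Thus $g=\beta h$. Comparing a nonzero coefficient of $h$ with the corresponding one of $g$ gives $\beta\in K$, and $\alpha=\beta$.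

**Step 16: the degree bound.** This step bounds $[F:K(f)]$ by comparing how many zeros an element of a large space can be forced to have with the bound (10). Let $f\in F\setminus K$, and let $g_1,\dots,g_m\in F$ be linearly independent over $K(f)$. Put $P=P(f)$ and $Q=\sum_jP(g_j)$. For $n\ge0$ let $L_n$ be the $K$-span of the elements $f^ig_j$ with $0\le i\le n$ and $1\le j\le m$. As $f$ is transcendental over $K$, they are linearly independent over $K$, so $\dim_KL_n=m(n+1)$. At each point, the order of the pole of $y\in L_n$ is at most $n$ times that of $f$ plus the largest of those of the $g_j$. So each nonzero $y\in L_n$ has $P(y)\le nP+Q$, and by (10)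
$$Z(y)\le d(nP+Q).$$

Choose $z_0\in\overline{K}$ with $\rho_0^d<|z_0|\le\rho_0$ that is not a pole of $f$ or of any $g_j$, and let $\ell=[K(z_0):K]$. The Taylor coefficients at $z_0$ of elements of $L_n$ lie in $K(z_0)$. So vanishing to order $\ge\mu$ at $z_0$ amounts to at most $\ell\mu$ $K$-linear conditions on $L_n$. A nonzero $y\in L_n$ that satisfies them also vanishes to order $\ge\mu$ at the $\ell$ distinct conjugates of $z_0$, because its series have coefficients in $K$. These conjugates have the same absolute value as $z_0$, so $Z(y)\ge\ell\mu$.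

Take $\mu=\lfloor(m(n+1)-1)/\ell\rfloor$. Then $\ell\mu<\dim_KL_n$, so such a nonzero $y$ exists. Also $\ell\mu\ge m(n+1)-\ell$. Hence
$$m(n+1)-\ell\le\ell\mu\le d(nP+Q).$$
Dividing by $n$ and letting $n\to\infty$ gives $m\le dP$. Therefore $[F:K(f)]\le d\,P(f)<\infty$. If $F\ne K$, such an $f$ exists and is transcendental over $K$ by Step 15, so $F$ is a function field of one variable over $K$, and $K$ is algebraically closed in it. This proves item 3, and Theorem B. $\blacksquare$
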